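\title{The hyperbolic plane coarsely embeds into a chordal right-angled Artin group}

\begin{abstract}
Hyperbolic $3$-space does not coarsely embed into any right-angled Artin group defined by a finite chordal graph. We show that the hyperbolic plane does: it coarsely embeds into $\mathbb Z\times A(P_4)$, the group defined by the gem, with affine upper control and lower control of order $\sqrt t$. For $\mathbb Z^M\times A(P_4)$ the lower control improves to $t^{M/(M+1)}$. The construction cuts the plane along geodesics into pieces shaped like combs and sends the teeth of each comb into a flat along badly approximable slopes. Conversely, the hyperbolic plane does not coarsely embed when the chordal graph has no induced path on four vertices, or has no triangle. Thus the gem is a smallest example.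
\end{abstract}

\section{Introduction}

Let $\Gamma$ be a finite simple graph with vertex set $V(\Gamma)$. The \emph{right-angled Artin group} of $\Gamma$ is
\[
A(\Gamma)=\langle V(\Gamma)\mid [s,t]=1 \text{ whenever } s,t \text{ are adjacent in } \Gamma\rangle ,
\]
with the word metric of the generating set $V(\Gamma)$. The graph $\Gamma$ is \emph{chordal} if every cycle of length at least $4$ has a chord, that is, an edge joining two non-consecutive vertices of the cycle. A map $f\colon X\to Y$ between metric spaces is a \emph{coarse embedding} if there are non-decreasing functions $\rho_-,\rho_+\colon[0,\infty)\to[0,\infty)$ with $\rho_-(t)\to\infty$ as $t\to\infty$ and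
\[
\rho_-(d(p,q))\le d(f(p),f(q))\le\rho_+(d(p,q))\qquad\text{for all }p,q\in X .
\]
The upper bound says that nearby points stay nearby, and the lower bound says that distant points stay distant, at no prescribed rate. The inclusion of a finitely generated subgroup into a finitely generated group is a coarse embedding, however distorted the subgroup is. Asking which spaces coarsely embed into a group is therefore a metric version of asking which subgroups it has.

We write $\mathbb H^n$ for real hyperbolic $n$-space. It is known that $\mathbb H^3$ does not coarsely embed into $A(\Gamma)$ for any finite chordal graph $\Gamma$. The following was posed as an open question by Bensaid, Genevois and Tessera \cite{BGT}.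

\medskip
\noindent\emph{Is there a finite chordal graph $\Gamma$ such that $\mathbb H^2$ coarsely embeds into $A(\Gamma)$?}
\medskip

The simplest cases suggest a negative answer. If $\Gamma$ is complete, then $A(\Gamma)=\mathbb Z^n$ has polynomial growth, while the area of balls in $\mathbb H^2$ grows exponentially, and this excludes a coarse embedding. If $\Gamma$ has no edge, then $A(\Gamma)$ is free, its Cayley graph is a tree, and there is again no coarse embedding (Theorem~\ref{thm:p4free}). If $\Gamma=P_4$ is the path on four vertices, then $A(\Gamma)=\mathbb Z^2*_{\mathbb Z}\mathbb Z^2*_{\mathbb Z}\mathbb Z^2$ is made of flat planes arranged along a tree, and the answer is still no (Theorem~\ref{thm:forest}). There is one reason for doubt. A group of this last kind is cut into pieces by cosets of free abelian subgroups, and under a coarse embedding the preimage of a neighborhood of such a coset has polynomial growth. The totally geodesic planes that separate $\mathbb H^3$ have exponential growth, but the geodesic lines that separate $\mathbb H^2$ have linear growth. So $\mathbb H^2$ can be cut along sets that are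 small enough, and the question becomes whether the pieces fit into flats.

They do, once one central generator is added to $A(P_4)$. The \emph{gem} is the graph made of a path $w-x-y-z$ and a vertex $m$ adjacent to all of $w,x,y,z$. More generally, for $M\ge1$ let $\Gamma_M$ be the join of the complete graph $K_M$ and $P_4$, obtained from their disjoint union by joining every vertex of $K_M$ to every vertex of $P_4$. Thus $\Gamma_1$ is the gem, and $A(\Gamma_M)=\mathbb Z^M\times A(P_4)$. The graph $\Gamma_M$ is chordal: a vertex of $K_M$ is adjacent to all other vertices, so a cycle of length at least $4$ through it has a chord, and no cycle avoids $K_M$.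

\begin{theorem}\label{thm:gem}
The plane $\mathbb H^2$ coarsely embeds into $A(\mathrm{gem})=\mathbb Z\times A(P_4)$, with $\rho_+$ affine and $\rho_-(t)\ge c\sqrt t-C$ for some constants $c,C>0$. Hence $\mathbb H^2$ coarsely embeds into $A(\Gamma)$ for every finite graph $\Gamma$ that contains an induced gem.
\end{theorem}

\begin{theorem}\label{thm:M}
For every $M\ge1$ there is a coarse embedding $\mathbb H^2\to A(\Gamma_M)=\mathbb Z^M\times A(P_4)$ with $\rho_+$ affine and $\rho_-(t)\ge c\,t^{M/(M+1)}-C$ for some constants $c,C>0$.
\end{theorem}

So the question has a positive answer, and the statement for $\mathbb H^3$ does not extend to $\mathbb H^2$. The next two theorems show that both features of the gem, the induced path and the triangle, are needed.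

\begin{theorem}\label{thm:p4free}
If $\Gamma$ is a finite chordal graph with no induced $P_4$, then $\mathbb H^2$ does not coarsely embed into $A(\Gamma)$.
\end{theorem}

\begin{theorem}\label{thm:forest}
If $\Gamma$ is a finite chordal graph with clique number at most $2$, that is, a forest, then $\mathbb H^2$ does not coarsely embed into $A(\Gamma)$.
\end{theorem}

A graph with at most four vertices is either $P_4$ or has no induced $P_4$. By Theorems~\ref{thm:p4free} and~\ref{thm:forest}, no chordal graph with at most four vertices gives a coarse embedding. So among chordal examples the gem has the fewest possible vertices and the smallest possible clique number, namely $3$, and none of its proper induced subgraphs is an example. We do not settle the case of chordal graphs that contain an induced $P_4$ and a triangle but no induced gem.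

Section~\ref{sec:background} collects the background. Theorems~\ref{thm:gem} and~\ref{thm:M} are proved together in Sections~\ref{sec:comb}--\ref{sec:control}; the main idea is already visible in Section~\ref{sec:comb}, which embeds a comb into $\mathbb Z^3$. Theorem~\ref{thm:p4free} is proved in Section~\ref{sec:p4free} by a separation and counting argument, and Theorem~\ref{thm:forest} in Section~\ref{sec:forest} by a homological one. These two sections are independent of each other and of the construction.

\section{Background}\label{sec:background}

Balls $B(p,r)$ are closed, $N_r(S)=\{p: d(p,S)\le r\}$, and $\mathbb N=\{0,1,2,\dots\}$. On $\mathbb R^k$ we use the norms $|\cdot|_1$ and $|\cdot|_\infty$. A \emph{Cayley path} in $A(\Gamma)$ is an edge path in the Cayley graph for the generating set $V(\Gamma)$.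

\subsection{Right-angled Artin groups}

\begin{itemize}
\item[(A1)] Let $\Gamma'$ be an induced subgraph of $\Gamma$. Sending the generators outside $\Gamma'$ to $1$ defines a homomorphism $A(\Gamma)\to A(\Gamma')$ that does not increase word length and fixes the generators in $\Gamma'$. Hence $A(\Gamma')$ is a subgroup of $A(\Gamma)$, called a \emph{standard subgroup}; it is isometrically embedded, and it is the image of a $1$-Lipschitz retraction.
\item[(A2)] The abelianization $A(\Gamma)\to\mathbb Z^{V(\Gamma)}$ is $1$-Lipschitz for $|\cdot|_1$. So the length of an element is at least the sum over the generators of the absolute values of its exponent sums.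
\item[(A3)] The group of a join is the direct product of the groups of the factors, and word lengths add. If $\Gamma$ is the union of induced subgraphs $\Gamma_1,\Gamma_2$ and every edge lies in one of them, then comparing presentations gives $A(\Gamma)=A(\Gamma_1)*_{A(\Gamma_1\cap\Gamma_2)}A(\Gamma_2)$. This is a free product when $\Gamma_1\cap\Gamma_2=\emptyset$.
\item[(A4)] Let $G=W_1*_{K_1}W_2*_{K_2}\cdots*_{K_{k-1}}W_k$ be an iterated amalgam, with $K_i$ a subgroup of $W_i$ and of $W_{i+1}$. Consider the graph whose vertices are the cosets $gW_i$ and whose edges are the cosets $gK_i$, where $gK_i$ joins $gW_i$ to $gW_{i+1}$ and cosets with different indices are regarded as different. This graph is a tree, the \emph{Bass--Serre tree} of the decomposition.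
\end{itemize}

\subsection{The hyperbolic plane}

We use the following textbook facts.
\begin{itemize}
\item[(H1)] If $\gamma,\gamma'$ are unit speed rays with the same ideal endpoint, then $t\mapsto d(\gamma(t),\gamma'(t))$ is convex and bounded, hence non-increasing.
\item[(H2)] In polar coordinates the metric is $dr^2+\sinh^2r\,d\theta^2$, and a disc of radius $r$ has area $2\pi(\cosh r-1)$. A $k$-gon, possibly with ideal vertices, has area $(k-2)\pi$ minus the sum of its angles. Since $2\pi(\cosh1-1)>\pi$, every point of a polygon of area at most $\pi$ is within $1$ of the boundary of the polygon.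
\item[(H3)] If $K$ is nonempty, closed and convex, every point $h$ has a unique nearest point $\pi(h)\in K$, and $\pi$ is $1$-Lipschitz. If $h\notin K$, then $K$ lies in the closed half-plane not containing $h$ that is bounded by the perpendicular to $[\pi(h),h]$ at $\pi(h)$.
\end{itemize}
The next lemma describes a half-plane in coordinates adapted to its boundary line.

\begin{lemma}\label{lem:fermi}
Let $l\colon\mathbb R\to\mathbb H^2$ be a unit speed line bounding a closed half-plane $H$. Let $\tau_s\colon[0,\infty)\to H$ be the unit speed ray perpendicular to $l$ at $l(s)$, and $\xi_s$ its ideal endpoint. Every point of $H$ is $\tau_s(h)$ for a unique pair $(s,h)$, and the following hold.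
\begin{itemize}
\item[(a)] $\cosh d(\tau_s(h),\tau_{s'}(h'))=\cosh h\cosh h'\cosh(s-s')-\sinh h\sinh h'$. In particular $l(s)$ is the point of $l$ nearest to $\tau_s(h)$.
\item[(b)] If $|s-s'|\ge1$, then $d(\tau_s(h),\tau_{s'}(h'))\ge h+h'+|s-s'|-4$.
\item[(c)] Let $a>0$, let $l'$ be the line joining $\xi_{s-a}$ and $\xi_{s+a}$, and let $H'$ be the closed half-plane bounded by $l'$ that does not contain $l$. Then $\delta=d(l,l')$ satisfies $\sinh\delta\,\sinh a=1$, it is attained at the point $\tau_s(\delta)\in l'$, and the nearest point projection of $H'$ to $l$ lies in $l\big((s-a,s+a)\big)$. Every line in $H$ at positive distance from $l$ is of this form.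
\end{itemize}
\end{lemma}

\begin{proof}
Work in the upper half-plane with $l(s)=ie^s$ and $H=\{\operatorname{Re}\zeta\ge0\}$. Then $\xi_s=e^s$ and $\tau_s(h)=e^s(\tanh h+i/\cosh h)$. The distance formula reads
\[
\cosh d(\zeta,\zeta')=1+\frac{|\zeta-\zeta'|^2}{2\operatorname{Im}\zeta\operatorname{Im}\zeta'}=\frac{|\zeta|^2+|\zeta'|^2-2\operatorname{Re}\zeta\operatorname{Re}\zeta'}{2\operatorname{Im}\zeta\operatorname{Im}\zeta'},
\]
and substituting gives (a). For (b), put $a=|s-s'|\ge1$. Since $\cosh a-1=\frac12e^a(1-e^{-a})^2$ and $\cosh h\ge\frac12e^h$,
\[
e^d\ge\cosh d\ge\cosh h\cosh h'(\cosh a-1)\ge\tfrac18(1-e^{-1})^2e^{h+h'+a},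
\]
and $8/(1-e^{-1})^2<32<e^4$. For (c), scale so that $s=0$. Then $H'$ is the half-disc $|\zeta|^2-2\cosh a\operatorname{Re}\zeta+1\le0$. For $\zeta=\tau_\sigma(h)$ this inequality reads $\tanh h\ge\cosh\sigma/\cosh a$, with equality on $l'$. It forces $|\sigma|<a$, and the least value $\delta$ of $h$ occurs at $\sigma=0$, where $\tanh\delta=1/\cosh a$, that is, $\sinh^2\delta=1/(\cosh^2a-1)$. Finally, a line in $H$ at positive distance from $l$ has neither $0$ nor $\infty$ as an endpoint, so both endpoints lie in $(0,\infty)$.
\end{proof}

\subsection{A discrete model of the plane}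

Let $\mathcal T$ be the triangulation of $\mathbb H^2$ by equilateral triangles with angles $2\pi/7$, seven at each vertex, and let $\mathcal V$ be its vertex set, with the hyperbolic metric. The group $\operatorname{Aut}(\mathcal T)$ acts by isometries, transitively on $\mathcal V$. A subset of $\mathcal V$ is \emph{connected} if it spans a connected subgraph of the $1$-skeleton. For $S\subset\mathbb H^2$ let $\mathcal V_S$ be the set of vertices of the closed triangles that meet $S$.

\begin{itemize}
\item[(T1)] \emph{The edge length $a_0$ is less than $2$, and each point of a triangle is within $a_0$ of each of its vertices.} The law of cosines gives $\cosh a_0=\cos\alpha/(1-\cos\alpha)$ with $\alpha=2\pi/7>\pi/4$, so $\cosh a_0<1+\sqrt2<\cosh2$. Balls are convex.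
\item[(T2)] \emph{$|\mathcal V\cap B(p,r)|$ is at least $2(\cosh(r-2)-1)$ for $r\ge2$, and is bounded above by a function of $r$.} The triangles with all vertices in $B(p,r)$ cover $B(p,r-2)$, each has area $\pi/7$, and each vertex lies in seven of them. The upper bound holds by (T1) and transitivity.
\item[(T3)] \emph{If $S$ is connected, then $\mathcal V_S$ is connected.} Suppose $\mathcal V_S=P\sqcup Q$ with no edge between $P$ and $Q$. Each triangle meeting $S$ has all its vertices in $P$ or all in $Q$. The unions of the triangles of the two kinds are closed, they cover $S$, and they are disjoint because intersecting triangles share a vertex. So one of them misses $S$ and is empty.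
\item[(T4)] \emph{There is an integer $k_0$ with the following property. If $f\colon\mathcal V\to G$ sends adjacent vertices to points at distance at most $L$, then $d(f(p),f(q))\le k_0L\,(d(p,q)+1)$.} By transitivity, vertices at distance at most $5$ are joined by edge paths of length at most some $k_0$. Cut $[p,q]$ into at most $d(p,q)+1$ pieces of length at most $1$ and choose a vertex within $2$ of each cut point.
\end{itemize}

The following compactness principle is used three times.

\begin{lemma}\label{lem:limit}
Let $G$ be a finitely generated group, $o\in\mathcal V$, and let $f_k$ be maps to $G$ defined on $\mathcal V\cap B(o,r_k)$, where $r_k\to\infty$. Suppose that for each $p\in\mathcal V$ the values $f_k(p)$ form a bounded set. Then there are a subsequence and a map $f_\infty\colon\mathcal V\to G$ such that on each finite subset of $\mathcal V$ the maps $f_k$ of the subsequence eventually agree with $f_\infty$.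
\end{lemma}

\begin{proof}
Bounded subsets of $G$ are finite and $\mathcal V$ is countable; take a diagonal subsequence.
\end{proof}

\section{A comb in a flat}\label{sec:comb}

The \emph{comb} $\mathcal K$ is the tree with vertex set $\mathbb Z\times\mathbb N$ whose edges join $(\beta,0)$ to $(\beta+1,0)$, forming the \emph{spine}, and $(\beta,h)$ to $(\beta,h+1)$, forming the \emph{tooth} $\beta$. Its path metric is
\[
d_{\mathcal K}\big((\beta,h),(\tilde\beta,\tilde h)\big)=
\begin{cases}|h-\tilde h|&\text{if }\beta=\tilde\beta,\\ h+\tilde h+|\beta-\tilde\beta|&\text{if }\beta\ne\tilde\beta.\end{cases}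
\]
In Section~\ref{sec:cutting} a half-plane is cut into pieces that look like $\mathcal K$. Here we embed $\mathcal K$ coarsely into a flat, keeping the spine index $\beta$ as first coordinate.

The map $(\beta,h)\mapsto(\beta,h)\in\mathbb Z^2$ fails: the images of $(0,h)$ and $(1,h)$ stay at distance $1$, while their distance in $\mathcal K$ is $2h+1$. Sending even teeth up and odd teeth down repairs this. With $\sigma(\beta)=(-1)^\beta$, the map $(\beta,h)\mapsto(\beta,\sigma(\beta)h)$ is isometric on each pair of teeth of opposite parity. But the teeth $0$ and $2$ now stay at distance $2$, and the plane has no third direction to offer. In $\mathbb Z^3$ we can tilt the tooth $\beta$ by a slope $\kappa_\beta\in[0,1)$: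
\[
(\beta,h)\mapsto\big(\beta,\ \sigma(\beta)h,\ \lfloor\kappa_\beta h\rfloor\big).
\]
Slopes must be bounded for the map to be Lipschitz, so among many teeth some have nearly equal slopes. This is harmless if such teeth are far apart along the spine: we need $|\kappa_\beta-\kappa_{\tilde\beta}|$ bounded below in terms of $|\beta-\tilde\beta|$. The fractional parts $\kappa_j=\{j\sqrt2\}$ have this property. For instance, the teeth $0$ and $2$ have slopes $0$ and $2\sqrt2-2$ and separate quickly. The teeth $2$ and $14$ have slopes $2\sqrt2-2$ and $14\sqrt2-19$, which differ by $17-12\sqrt2=1/(17+12\sqrt2)$; at height $h$ their images are about $12+h/34$ apart, against $12+2h$ in the comb. In general two teeth at distance $A$ along the spine may separate at a rate of order $1/A$, so that their images stay within distance of order $A$ up to height $A^2$. This is the source of the square root in Theorem~\ref{thm:gem}. With $M$ extra coordinates there is more room for slopes.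

\begin{lemma}\label{lem:slopes}
For every $M\ge1$ there are $c>0$ and vectors $\kappa_j\in[0,1)^M$, $j\in\mathbb Z$, such that $|\kappa_j-\kappa_{j'}|_\infty\ge c\,|j-j'|^{-1/M}$ for all $j\ne j'$. For $M=1$ one can take $\kappa_j=\{j\sqrt2\}$ and $c=\frac14$.
\end{lemma}

\begin{proof}
A vector $(\vartheta_1,\dots,\vartheta_M)\in\mathbb R^M$ is \emph{badly approximable} if there is $c>0$ with $\max_i d(q\vartheta_i,\mathbb Z)\ge cq^{-1/M}$ for all integers $q\ge1$. Such vectors exist for every $M$ (Perron; see \cite[Ch.~II]{Schmidt}). For $M=1$ take $\vartheta_1=\sqrt2$: if $p$ is the integer nearest to $q\sqrt2$, then $q\sqrt2+p\le2\sqrt2\,q+\frac12\le4q$, and $2q^2-p^2$ is a nonzero integer, so $|q\sqrt2-p|=|2q^2-p^2|/(q\sqrt2+p)\ge1/(4q)$. Put $\kappa_j=(\{j\vartheta_1\},\dots,\{j\vartheta_M\})$. The $i$th coordinate of $\kappa_j-\kappa_{j'}$ differs from $(j-j')\vartheta_i$ by an integer.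
\end{proof}

The exponent $1/M$ cannot be lowered in this lemma: if $N=k^M$, two of the points $\kappa_0,\dots,\kappa_N$ lie in a common half-open cube of side $1/k=N^{-1/M}$. This bounds the method of tilting teeth; we make no claim that the exponents in Theorems~\ref{thm:gem} and~\ref{thm:M} are optimal.

Fix $M$, $c$ and $\kappa_j$ as in Lemma~\ref{lem:slopes}. For $h\in\mathbb N$ let $\varphi_j(h)\in\mathbb Z^M$ be the vector of integer parts of the coordinates of $h\kappa_j$. Since these coordinates lie in $[0,1)$ for $h=1$,
\begin{equation}\label{eq:phi}
\varphi_j(0)=\varphi_j(1)=0,\qquad |\varphi_j(h+1)-\varphi_j(h)|_\infty\le1,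
\end{equation}
and since $|\lfloor s\rfloor-\lfloor t\rfloor|\ge|s-t|-1$,
\begin{equation}\label{eq:diverge}
|\varphi_j(h)-\varphi_{j'}(h)|_\infty\ge c\,h\,|j-j'|^{-1/M}-1\qquad(j\ne j').
\end{equation}
In the construction, each tilted pair of teeth becomes the spine of a new comb, so we must allow the spine itself to drift in the extra coordinates. Call $\psi\colon\mathbb Z\to\mathbb Z^M$ a \emph{drift} if $|\psi(n+1)-\psi(n)|_\infty\le1$ for all $n$, and define
\[
\Phi_\psi\colon\mathcal K\to\mathbb Z^{M+2},\qquad\Phi_\psi(\beta,h)=\big(\beta,\ \sigma(\beta)h,\ \psi(\beta)+\varphi_\beta(h)\big).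
\]

\begin{lemma}\label{lem:comb}
Let $\psi$ be a drift, let $P,\tilde P$ be vertices of $\mathcal K$, and put $\Delta=|\Phi_\psi(P)-\Phi_\psi(\tilde P)|_1$. Then
\[
\Delta\le(M+1)\,d_{\mathcal K}(P,\tilde P)\qquad\text{and}\qquad d_{\mathcal K}(P,\tilde P)\le\theta(\Delta),
\]
where $\theta(D)=D+2c^{-1}(D+1)^{1+1/M}$.
\end{lemma}

\begin{proof}
Along an edge of $\mathcal K$, exactly one of the first two coordinates changes, by $1$, and each of the last $M$ changes by at most $1$. This gives the first inequality. For the second let $P=(\beta,h)$, $\tilde P=(\tilde\beta,\tilde h)$. If $\beta=\tilde\beta$, then $d_{\mathcal K}=|h-\tilde h|\le\Delta$. If $\beta,\tilde\beta$ have opposite parity, the second coordinates differ by $h+\tilde h$, so $d_{\mathcal K}\le\Delta$. Suppose $\beta\ne\tilde\beta$ have the same parity. Put $A=|\beta-\tilde\beta|$, $B=|h-\tilde h|$, and let $\mu,\tilde\mu\in\mathbb Z^M$ be the last coordinates of the images, so that $\Delta=A+B+|\mu-\tilde\mu|_1$. From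
\[
\varphi_\beta(h)-\varphi_{\tilde\beta}(h)=(\mu-\tilde\mu)-\big(\psi(\beta)-\psi(\tilde\beta)\big)+\big(\varphi_{\tilde\beta}(\tilde h)-\varphi_{\tilde\beta}(h)\big)
\]
we get $|\varphi_\beta(h)-\varphi_{\tilde\beta}(h)|_\infty\le|\mu-\tilde\mu|_\infty+A+B\le\Delta$. By \eqref{eq:diverge}, $h\le c^{-1}(\Delta+1)A^{1/M}\le c^{-1}(\Delta+1)^{1+1/M}$. Therefore $d_{\mathcal K}=A+h+\tilde h\le A+B+2h\le\theta(\Delta)$.
\end{proof}

\section{Cutting a half-plane into combs}\label{sec:cutting}

A half-plane has exponential growth and fits in no flat. The union of its boundary line with the perpendicular rays at integer points, however, is nearly isometric to the comb, by Lemma~\ref{lem:fermi}(b). Between two consecutive rays there remains room for a whole half-plane, which we cut off along a line and treat in the same way.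

A \emph{word} is a finite sequence $v=(j_1,\dots,j_k)$ of integers, of length $|v|=k\ge0$; the word $vj$ is obtained by appending $j$. We define unit speed lines $l_v$ and closed half-planes $H_v$ bounded by $l_v$. Choose any $l_\emptyset$ and $H_\emptyset$. Given $(l_v,H_v)$, let $\tau_{v,j}$ be the ray in $H_v$ perpendicular to $l_v$ at $l_v(j)$, with ideal endpoint $\xi_{v,j}$. Let $l_{vj}$ be the line joining $\xi_{v,j}$ and $\xi_{v,j+1}$, and $H_{vj}$ the closed half-plane bounded by $l_{vj}$ that does not contain $l_v$. Parametrize $l_{vj}$ so that $l_{vj}(0)$ is its point nearest to $l_v$, and so that $l_{vj}(s)$ tends, as $s\to+\infty$, to the endpoint $\xi_{v,\beta}$ with $\beta\in\{j,j+1\}$ even. See Figure~\ref{fig:comb}. Accordingly, for $j\in\mathbb Z$ and $s\in\mathbb R$ let $\beta(j,s)$ be the even element of $\{j,j+1\}$ if $s\ge0$ and the odd one if $s<0$. Put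
\[
C_v=l_v\cup\bigcup_{j\in\mathbb Z}l_{vj},\qquad\mathcal L=\{l_v(n): v\text{ a word},\ n\in\mathbb Z\},
\]
and call the elements of $\mathcal L$ \emph{integer points}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\draw[thick,->] (-1.6,0)--(3.6,0) node[right]{$l_v$};
\draw[dashed] (-1.6,1.6)--(3.6,1.6) node[right]{$\partial\mathbb H^2$};
\foreach \j in {-1,0,1,2,3}{\draw[gray] (\j,0)--(\j,1.6); \fill (\j,0) circle (0.03) node[below]{$\j$};}
\foreach \j in {-1,1}{\draw[thick,->] (\j,1.6) arc[start angle=180,end angle=360,x radius=0.5,y radius=0.9];}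
\foreach \j in {1,3}{\draw[thick,->] (\j,1.6) arc[start angle=360,end angle=180,x radius=0.5,y radius=0.9];}
\node at (0.5,1.25){$H_{v0}$};
\node at (1.5,1.25){$H_{v1}$};
\node at (0.5,0.52){$l_{v0}$};
\node at (1.5,0.52){$l_{v1}$};
\node[right] at (3,0.6){$\tau_{v,3}$};
\end{tikzpicture}
\caption{Schematic picture of the half-plane $H_v$ above the line $l_v$, with the ideal boundary dashed. The vertical segments are the rays $\tau_{v,j}$ perpendicular to $l_v$ at integer points; together with $l_v$ they form a comb. The line $l_{vj}$ is asymptotic to the rays $j$ and $j+1$, is oriented from the odd one to the even one, and cuts off the half-plane $H_{vj}$, in which the picture repeats.}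
\label{fig:comb}
\end{figure}

By Lemma~\ref{lem:fermi}(c) with $a=\frac12$, the distance $d(l_v,l_{vj})$ is the number $\delta_0$ with $\sinh\delta_0\sinh\frac12=1$, and $l_{vj}(0)$ lies on the perpendicular to $l_v$ at $l_v(j+\frac12)$. Since $\sinh1\sinh\frac12<0.7$ and $\sinh\frac32\sinh\frac12>1.1$, we have $1<\delta_0<\frac32$. Hence $l_{vj}(0)$ is within $\delta_0+\frac12<2$ of $l_v(j)$ and of $l_v(j+1)$, and (H1) gives
\begin{equation}\label{eq:fellow}
d\big(l_{vj}(s),\tau_{v,\beta(j,s)}(|s|)\big)\le2\qquad(s\in\mathbb R).
\end{equation}
The half-plane $H_{vj}\subset H_v$ projects into $l_v\big((j,j+1)\big)$, so for fixed $v$ the sets $l_v$ and $H_{vj}$, $j\in\mathbb Z$, are pairwise disjoint. It follows that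
\begin{equation}\label{eq:nested}
l_{u'}\subset H_u\ \text{ if $u$ is a prefix of $u'$},\qquad l_{u'}\cap H_u=\emptyset\ \text{ otherwise.}
\end{equation}
Indeed, in the second case let $v$ be the longest common prefix; then $H_u\subset H_{vj}$ for some $j$, while $l_{u'}$ equals $l_v$ or lies in $H_{vj'}$ with $j'\ne j$. In particular the lines $l_v$ are pairwise disjoint.

To an integer point $p\in C_v$ we assign a vertex $P_v(p)$ of the comb:
\[
P_v(l_v(n))=(n,0),\qquad P_v(l_{vj}(n))=(\beta(j,n),|n|).
\]

\begin{lemma}\label{lem:combcoord}
For integer points $p,\tilde p\in C_v$,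
\[
d_{\mathcal K}(P_v(p),P_v(\tilde p))-8\le d(p,\tilde p)\le d_{\mathcal K}(P_v(p),P_v(\tilde p))+4 .
\]
\end{lemma}

\begin{proof}
Let $P_v(p)=(\beta,h)$, $P_v(\tilde p)=(\tilde\beta,\tilde h)$. By \eqref{eq:fellow}, $p$ and $\tilde p$ are within $2$ of $\tau_{v,\beta}(h)$ and $\tau_{v,\tilde\beta}(\tilde h)$. The distance between these two points equals $d_{\mathcal K}$ if $\beta=\tilde\beta$. Otherwise it is at most $d_{\mathcal K}$, by the path through $l_v$, and at least $d_{\mathcal K}-4$, by Lemma~\ref{lem:fermi}(b).
\end{proof}

\begin{lemma}\label{lem:dense}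
Every point of $H_\emptyset$ is within $4$ of $\mathcal L$.
\end{lemma}

\begin{proof}
Let $p\in H_\emptyset$. If $p\in H_v$ with $|v|=k$, the shortest segment from $p$ to $l_\emptyset$ meets the $k+1$ nested lines indexed by the prefixes of $v$, so $d(p,l_\emptyset)\ge k\delta_0$. Hence there is a longest word $v$ with $p\in H_v$, and $p$ lies in no $H_{vj}$. Choose $j$ such that $p$ projects into $l_v([j,j+1])$. Then $p$ lies in the quadrilateral bounded by $l_v([j,j+1])$, $\tau_{v,j}$, $\tau_{v,j+1}$ and $l_{vj}$. It has two right angles and two ideal vertices, so its area is $\pi$, and by (H2) $p$ is within $1$ of a side. Points of $\tau_{v,j}$ and $\tau_{v,j+1}$ are within $2$ of $l_{vj}$ by \eqref{eq:fellow}, and points of a line $l_u$ are within $\frac12$ of an integer point.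
\end{proof}

\section{The map on integer points}\label{sec:map}

Let $G=A(\Gamma_M)$, with generators $w,x,y,z$ along the path and central generators $m_1,\dots,m_M$. For $\mu\in\mathbb Z^M$ write $m^\mu=m_1^{\mu_1}\cdots m_M^{\mu_M}$, and let $m$ stand for the list $m_1,\dots,m_M$ inside angle brackets. Put
\[
P=\langle x,y,m\rangle,\quad P_w=\langle w,x,m\rangle,\quad P_z=\langle y,z,m\rangle,\quad K_x=\langle x,m\rangle,\quad K_y=\langle y,m\rangle .
\]
The first three groups are copies of $\mathbb Z^{M+2}$, and $G=P_w*_{K_x}P*_{K_y}P_z$ by (A3).

We want to send $C_\emptyset$ to a coset of $P$ by the comb map, with the spine $l_\emptyset$ along $x$ and the teeth along $y^{\pm1}$. The line $l_j$ comes in along an odd tooth and leaves along an even one. Because odd teeth point down and even teeth point up, the exponent of $y$ at $l_j(n)$ is exactly $n$. If we fix the exponent of $x$ to be $j$ on the whole of $l_j$, an error of at most $1$, then $l_j$ lands in a coset of $K_y$ as a line in the direction $y$ with a drift in $m$. This is the shape of a spine, with $x$ and $y$ exchanged. To continue we need a new coset of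 $P$, not yet used, that runs along this coset of $K_y$. Multiplication by $z$, which commutes with $y$ and $m$ but not with $x$, provides it. At the next level $w$ plays the same role.

For a word $v$ put $(a_v,b_v,c_v)=(x,y,w)$ if $|v|$ is even and $(a_v,b_v,c_v)=(y,x,z)$ if $|v|$ is odd. Thus $a_v$ commutes with $b_v$ and with $c_v$, and $a_{vj}=b_v$. Define $g_v\in G$ and $\psi_v\colon\mathbb Z\to\mathbb Z^M$ by $g_\emptyset=1$, $\psi_\emptyset=0$ and
\[
g_{vj}=g_vc_va_v^{\,j},\qquad\psi_{vj}(n)=\psi_v(\beta)+\varphi_\beta(|n|)\quad\text{with }\beta=\beta(j,n).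
\]
Each $\psi_v$ is a drift, by induction on $|v|$. For a step $n\to n+1$ with $n\ne-1$ the index $\beta$ does not change and \eqref{eq:phi} applies. For the step $-1\to0$ we have $\varphi_\beta(1)=\varphi_{\beta'}(0)=0$, so the change is $\pm(\psi_v(j+1)-\psi_v(j))$. Define
\[
F\colon\mathcal L\to G,\qquad F(l_v(n))=g_v\,a_v^{\,n}\,m^{\psi_v(n)} .
\]
For $M=1$ the first levels are $F(l_\emptyset(n))=x^n$, then $F(l_{j}(n))=wx^jy^nm^{\psi_j(n)}$, then $F(l_{jk}(n))=wx^jzy^kx^nm^{\psi_{jk}(n)}$. For example $F(l_0(n))=wy^n$ for $n\ge0$, along the tooth $0$, and $F(l_0(n))=wy^nm^{\lfloor(\sqrt2-1)|n|\rfloor}$ for $n<0$, along the tooth $1$.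

On one configuration $C_v$ the map $F$ is the comb map up to bounded error. For an integer point $p\in C_v$ with $P_v(p)=(\beta,h)$ we have
\begin{equation}\label{eq:coords}
F(p)=g_v\,c_v^{\chi}\,a_v^{\alpha}\,b_v^{\,\sigma(\beta)h}\,m^{\psi_v(\beta)+\varphi_\beta(h)},\qquad\chi\in\{0,1\},\quad\alpha\in\{\beta-1,\beta\}.
\end{equation}
Indeed, for $p=l_v(n)$ take $\chi=0$, $\alpha=n=\beta$, and note $h=0$. For $p=l_{vj}(n)$ take $\chi=1$, $\alpha=j$, and note $n=\sigma(\beta)|n|$ by the definition of $\beta(j,n)$.

\begin{lemma}\label{lem:local}
Let $p,\tilde p\in C_v$ be integer points and $D=d(F(p),F(\tilde p))$. Then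
\[
D\le(M+1)\big(d(p,\tilde p)+9\big)\qquad\text{and}\qquad d(p,\tilde p)\le4+\theta(D+1).
\]
\end{lemma}

\begin{proof}
Let $\Sigma$ be the $|\cdot|_1$-distance between the vectors of exponents of $a_v,b_v,m_1,\dots,m_M$ in \eqref{eq:coords} for $p$ and for $\tilde p$. Then $\Sigma\le D$ by (A2). Also $D\le\Sigma+1$. If $\chi=\tilde\chi$, then $F(p)^{-1}F(\tilde p)\in P$ has length $\Sigma$. If $\chi=0$ and $\tilde\chi=1$, then $h=0$, and $c_v$ commutes with $a_v$ and $m$, so $F(p)^{-1}F(\tilde p)$ is $c_v$ times an element of $P$ of length $\Sigma$. Let $\Delta$ be as in Lemma~\ref{lem:comb} for $\psi_v$, $P_v(p)$ and $P_v(\tilde p)$. Since $\alpha-\beta$ and $\tilde\alpha-\tilde\beta$ lie in $\{-1,0\}$, we have $|\Sigma-\Delta|\le1$, so $\Delta-1\le D\le\Delta+2$. Lemmas~\ref{lem:comb} and~\ref{lem:combcoord} give $D\le(M+1)(d(p,\tilde p)+8)+2$ and $d(p,\tilde p)\le4+\theta(\Delta)\le4+\theta(D+1)$.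
\end{proof}

\section{Global control and the proof of Theorems \ref{thm:gem} and \ref{thm:M}}\label{sec:control}

\subsection{The upper bound}

\begin{lemma}\label{lem:upper}
For all $p,q\in\mathcal L$, $d(F(p),F(q))\le(M+1)\big(11\,d(p,q)+10\big)$.
\end{lemma}

\begin{proof}
Let $R=d(p,q)$, $p\in l_u$, $q\in l_{u'}$, and let $v$ be the longest common prefix of $u$ and $u'$. Write $u=vj_1\cdots j_k$ and $u_i=vj_1\cdots j_i$. For $1\le i\le k$ we have $p\in H_{u_i}$ and $q\notin H_{u_i}$ by \eqref{eq:nested}, so $[p,q]\cap H_{u_i}$ is an initial segment of $[p,q]$ ending at a point $p_i\in l_{u_i}$; here $p_k=p$. The half-planes $H_{u_i}$ are nested, so $p_k,\dots,p_1$ occur in this order on $[p,q]$, and consecutive ones are at distance at least $\delta_0>1$. If $k=0$, take the list to consist of $p\in l_v$ alone. The same construction from $q$ gives a second list, which comes after the first on $[p,q]$ because $l_v$ and the half-planes $H_{vj}$ are pairwise disjoint. Joining the lists, we get a chain of points in order along $[p,q]$. Consecutive points lie on a common $C_{v'}$, the step lengths $d_i$ add up to $R$, and all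 steps but the middle one have length greater than $1$. So there are at most $R+1$ steps. Replace each intermediate point by an integer point of the same line within $\frac12$. By Lemma~\ref{lem:local}, $d(F(p),F(q))\le\sum_i(M+1)(d_i+10)\le(M+1)(R+10(R+1))$.
\end{proof}

\subsection{The lower bound}

The images of two points in different configurations lie in different cosets of $P$, and a priori a short Cayley path between them need not stay near $F(\mathcal L)$. The Bass--Serre tree $T$ of $G=P_w*_{K_x}P*_{K_y}P_z$ forces such a path through the cosets that carry the separating lines.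

\begin{lemma}\label{lem:crossing}
Let $\varepsilon_1,\dots,\varepsilon_r$ be the edges, in order, of the geodesic of $T$ from $gP$ to $g'P$. Every Cayley path $g=h_0,h_1,\dots,h_N=g'$ has indices $t_1\le\dots\le t_r$ such that $h_{t_i}$ lies in the coset $\varepsilon_i$.
\end{lemma}

\begin{proof}
Follow the vertex $h_tP$ of $T$. A Cayley edge labeled $x$, $y$ or $m_i$ does not change it. If $h_{t+1}=h_tw^{\pm1}$, then $h_tP_w=h_{t+1}P_w$, and we walk from $h_tP$ to $h_{t+1}P$ through the edge $h_tK_x$ and then the edge $h_{t+1}K_x$; attach $h_t$ to the first step and $h_{t+1}$ to the second. For $z^{\pm1}$ use $P_z$ and $K_y$. This gives a walk in $T$ from $gP$ to $g'P$ in which each step carries a vertex of the Cayley path lying in the traversed coset, with non-decreasing indices. A walk in a tree traverses every $\varepsilon_i$, and since $\varepsilon_i$ separates $gP$ from $\varepsilon_{i+1}$, the first traversals occur in order.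
\end{proof}

Define edges and vertices of $T$ by
\[
E_v=g_v\langle a_v,m\rangle,\qquad E'_v=g_vc_v\langle a_v,m\rangle,\qquad\Omega_v=g_vP .
\]
For $p\in l_v\cap\mathcal L$ we have $F(p)\in E_v$ and $F(p)P=\Omega_v$. The edge $E_v$ joins $\Omega_v$ to $g_v\langle a_v,c_v,m\rangle$, and $E_v'$ joins this vertex to $g_vc_vP$, which equals $\Omega_{vj}$ for every $j$. So for $u=vj_1\cdots j_k$ and $u_i=vj_1\cdots j_i$ the edges
\begin{equation}\label{eq:Tpath}
E_{u_0},\ E'_{u_0},\ E_{u_1},\ E'_{u_1},\ \dots,\ E_{u_{k-1}},\ E'_{u_{k-1}}
\end{equation}
form a path from $\Omega_v$ to $\Omega_u$. It does not backtrack: $E_{u_i}\ne E'_{u_i}$ because $c_{u_i}\notin\langle a_{u_i},m\rangle$, and $E'_{u_i}\ne E_{u_{i+1}}$ because one is a coset of $K_x$ and the other of $K_y$. Hence \eqref{eq:Tpath} is the geodesic. Moreover $E_{vj}\ne E_{vj'}$ for $j\ne j'$, since $g_{vj}^{-1}g_{vj'}=a_v^{\,j'-j}\notin\langle b_v,m\rangle$.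

The next lemma says that if the image of a descendant point is close to the coset $E_v$, then the point is close to the line $l_v$.

\begin{lemma}\label{lem:descend}
Let $u=vj_1\cdots j_k$ with $k\ge1$, let $p=l_u(n)$, and suppose $d(F(p),E_v)\le D$. Then there is an integer point $p^*\in l_v$ with $d(p,p^*)\le3D$ and $d(F(p),F(p^*))\le(M+3)D$.
\end{lemma}

\begin{proof}
We first bound $k$, $n$ and $j_2,\dots,j_k$. Take a Cayley path of length at most $D$ from $F(p)$ to an element $e\in E_v$; note $eP=\Omega_v$. By Lemma~\ref{lem:crossing} applied to the reverse of \eqref{eq:Tpath}, the path contains, in this order, elements $e_k=F(p)$, $e'_{k-1}$, $e_{k-1}$, \dots, $e'_0$, $e_0$ with $e_i\in E_{u_i}$ and $e'_i\in E'_{u_i}$. Let $n_i$ be the exponent of $a_{u_i}$ in $g_{u_i}^{-1}e_i$, so $n_k=n$. Fix $i<k$ and write $g,a,b,c$ for $g_{u_i},a_{u_i},b_{u_i},c_{u_i}$. Then, with $m^*$ denoting unspecified elements of $\langle m\rangle$,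
\[
e_i=ga^{n_i}m^{*},\qquad e'_i=gca^{n'_i}m^{*},\qquad e_{i+1}=gca^{j_{i+1}}b^{n_{i+1}}m^{*}.
\]
By (A2), $d(e_{i+1},e'_i)\ge|j_{i+1}-n'_i|+|n_{i+1}|$ and $d(e'_i,e_i)\ge1+|n'_i-n_i|$. Summing over $i$,
\[
D\ge\sum_{i=0}^{k-1}\big(1+|n_{i+1}|+|j_{i+1}-n_i|\big)\ge k+|n|+\sum_{i=1}^{k-1}\big(|n_i|+|j_{i+1}-n_i|\big)\ge k+|n|+\sum_{i=2}^k|j_i| .
\]
Now descend along teeth. Put $\beta_k=\beta(j_k,n)$ and $\beta_i=\beta(j_i,\beta_{i+1})$ for $i<k$, so that $|\beta_i|\le|j_i|+1$. Go from $p=l_{u_k}(n)$ to $l_{u_{k-1}}(\beta_k)$, then to $l_{u_{k-2}}(\beta_{k-1})$, and so on, ending at $p^*=l_v(\beta_1)$. Each step goes from a point $l_{v'j}(n')$ to $l_{v'}(\beta)$ with $\beta=\beta(j,n')$. Its length is at most $|n'|+2$ by \eqref{eq:fellow}. By \eqref{eq:coords} the images differ by $c_{v'}a_{v'}^{\,j-\beta}b_{v'}^{\,n'}m^{\varphi_\beta(|n'|)}$, which has length at most $2+(M+1)|n'|$. The values of $n'$ are $n,\beta_k,\dots,\beta_2$, and their absolute values add up to at most $|n|+\sum_{i=2}^k|j_i|+k-1\le D$. Since $k\le D$, we get $d(p,p^*)\le D+2D$ and $d(F(p),F(p^*))\le2D+(M+1)D$.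
\end{proof}

\begin{lemma}\label{lem:lower}
If $p,q\in\mathcal L$ and $D=d(F(p),F(q))$, then $d(p,q)\le\Theta(D)$, where $\Theta(D)=6D+4+\theta\big((2M+7)D+1\big)$.
\end{lemma}

\begin{proof}
Let $p\in l_u$, $q\in l_{u'}$, with longest common prefix $v$. It suffices to find integer points $p^*,q^*\in C_v$ within $3D$ of $p,q$ whose images are within $(M+3)D$ of $F(p),F(q)$. Then $d(F(p^*),F(q^*))\le(2M+7)D$, and Lemma~\ref{lem:local} concludes, as $\theta$ is non-decreasing.

If $u=u'=v$, take $p^*=p$ and $q^*=q$. If $u=v\ne u'$, then $F(p)\in E_v$, so $d(F(q),E_v)\le D$; take $p^*=p$ and $q^*\in l_v$ from Lemma~\ref{lem:descend}. The case $u'=v\ne u$ is symmetric. Otherwise $vj$ is a prefix of $u$ and $vj'$ is a prefix of $u'$, with $j\ne j'$, and $\Omega_{vj}=\Omega_{vj'}$. If $u=vj$ take $p^*=p$. If $u\ne vj$, the geodesic of $T$ from $\Omega_u$ to $\Omega_{vj}$ ends with the edge $E_{vj}$, and the geodesic from $\Omega_{vj'}$ to $\Omega_{u'}$ is trivial or starts with $E_{vj'}\ne E_{vj}$. Their concatenation does not backtrack, so the geodesic from $F(p)P$ to $F(q)P$ contains $E_{vj}$. By Lemma~\ref{lem:crossing} a shortest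 Cayley path from $F(p)$ to $F(q)$ meets $E_{vj}$, so $d(F(p),E_{vj})\le D$, and Lemma~\ref{lem:descend} gives $p^*\in l_{vj}$. Exchanging the roles of $p$ and $q$ gives $q^*\in l_{vj'}$.
\end{proof}

\subsection{From the half-plane to the plane}

\begin{proof}[Proof of Theorems \ref{thm:gem} and \ref{thm:M}]
For each $p\in H_\emptyset$ choose, by Lemma~\ref{lem:dense}, an integer point within $4$ of $p$, and let $\bar F(p)$ be its image under $F$. By Lemmas~\ref{lem:upper} and~\ref{lem:lower}, the map $f=\bar F$ satisfies
\begin{equation}\label{eq:both}
d(f(p),f(q))\le(M+1)\big(11\,d(p,q)+98\big),\qquad d(p,q)\le8+\Theta\big(d(f(p),f(q))\big).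
\end{equation}
A half-plane contains arbitrarily large balls. Fix $o\in\mathcal V$ and isometries $\gamma_k$ of $\mathbb H^2$ with $\gamma_kB(o,k)\subset H_\emptyset$, and define $f_k=\bar F(\gamma_ko)^{-1}\,\bar F\circ\gamma_k$ on $\mathcal V\cap B(o,k)$. Each $f_k$ satisfies \eqref{eq:both} and $f_k(o)=1$, so Lemma~\ref{lem:limit} yields $f_\infty\colon\mathcal V\to G$ satisfying \eqref{eq:both}. Send each point of $\mathbb H^2$ to a vertex within $2$ and apply $f_\infty$. The resulting map $f\colon\mathbb H^2\to G$ satisfies $d(f(p),f(q))\le(M+1)(11\,d(p,q)+142)$ and, with $D=d(f(p),f(q))$,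
\[
d(p,q)\le12+\Theta(D)\le C_0(D+1)^{(M+1)/M}
\]
for a constant $C_0$. So we may take $\rho_+$ affine and $\rho_-(t)=\max\big(0,(t/C_0)^{M/(M+1)}-1\big)$. This proves Theorem~\ref{thm:M}, and the case $M=1$ is the first assertion of Theorem~\ref{thm:gem}. The second assertion follows from (A1).
\end{proof}

\begin{remark}
Each generator has a visible role. If $w$ and $z$ are deleted from the formulas, the image lies in $P\cong\mathbb Z^{M+2}$, which has polynomial growth. If the $m_i$ are deleted, then by \eqref{eq:coords} the points $l_{vj}(n)$ and $l_{v(j+2)}(n)$ have images at distance $2$ for all $n$, while their distance in $\mathbb H^2$ tends to infinity by Lemma~\ref{lem:combcoord}; Theorem~\ref{thm:forest} shows that no other map into $A(P_4)$ repairs this.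
\end{remark}

\section{Chordal graphs without an induced \(P_4\)}\label{sec:p4free}

A chordal graph without induced $P_4$ is either disconnected or has a vertex adjacent to all others (Lemma~\ref{lem:dominating}), so its group is built from the trivial group by free products and by products with $\mathbb Z$. This calls for an induction. The difficulty is that projecting away a factor $\mathbb Z$ destroys the lower control $\rho_-$: preimages of balls are no longer bounded. They still have polynomial growth, and this weaker property survives the induction.

\begin{definition}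
For integers $L\ge1$, $n\ge0$ and a function $C\colon\mathbb N\to\mathbb N$, let $\mathcal F_\Gamma(L,n,C)$ be the set of maps $f\colon\mathcal V\to A(\Gamma)$ such that
\begin{itemize}
\item[(i)] adjacent vertices have images at distance at most $L$;
\item[(ii)] $|f^{-1}(B(g,D))\cap B(p,r)|\le C(D)\,r^n$ for all $g\in A(\Gamma)$, $p\in\mathbb H^2$, $r\ge1$, $D\in\mathbb N$.
\end{itemize}
\end{definition}

The restriction to $\mathcal V$ of a coarse embedding lies in some $\mathcal F_\Gamma(L,0,C)$: take $L\ge\rho_+(a_0)$, and note that $f^{-1}(B(g,D))$ has diameter at most $\sup\{t:\rho_-(t)\le2D\}$, so its cardinality is bounded by (T2). Theorem~\ref{thm:p4free} therefore follows from the next proposition.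

\begin{proposition}\label{prop:empty}
If $\Gamma$ is a finite chordal graph with no induced $P_4$, then $\mathcal F_\Gamma(L,n,C)$ is empty for all $L,n,C$.
\end{proposition}

We argue by induction on $|V(\Gamma)|$; the hypotheses pass to induced subgraphs. Put $L'=k_0L$, so that $d(f(p),f(q))\le L'(d(p,q)+1)$ by (T4). If $\Gamma=\emptyset$, the group is trivial and (ii) with $D=0$ contradicts (T2).

\subsection{Connected graphs}

\begin{lemma}\label{lem:dominating}
A nonempty connected chordal graph with no induced $P_4$ has a vertex adjacent to all other vertices.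
\end{lemma}

\begin{proof}
Let $N[v]$ be the set made of $v$ and its neighbors, and choose $v$ of maximal degree. Suppose $N[v]\ne V(\Gamma)$. By connectedness there are a neighbor $t$ of $v$ and a neighbor $u$ of $t$ with $u\notin N[v]$. As $|N[t]|\le|N[v]|$ and $u\in N[t]\setminus N[v]$, there is $s\in N[v]\setminus N[t]$. The vertices $s,v,t,u$ are distinct, they form a path in this order, and neither $s,t$ nor $v,u$ are adjacent. They induce a $P_4$ or a $4$-cycle without chord.
\end{proof}

This is the only place, besides the passage to subgraphs, where the two hypotheses on $\Gamma$ are used. The $4$-cycle has no induced $P_4$ and no such vertex, so chordality is needed for the lemma.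

Let $\Gamma\ne\emptyset$ be connected and $v$ as in the lemma, so $A(\Gamma)=\mathbb Z\times A(\Gamma\setminus v)$. Suppose $f=(f_0,f_1)\in\mathcal F_\Gamma(L,n,C)$. On $\mathcal V\cap B(p,r)$ with $r\ge1$, the values of $f_0$ differ by at most $L'(2r+1)$, so there are at most $(3L'+1)r$ of them. The set $f_1^{-1}(B(g,D))\cap B(p,r)$ is covered by the sets $f^{-1}(B((k,g),D))\cap B(p,r)$, where $k$ ranges over these values. Hence $f_1\in\mathcal F_{\Gamma\setminus v}(L,n+1,(3L'+1)C)$, which is empty by induction.

\subsection{Free products: the plan and the tools}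

From now on $\Gamma=\Gamma_1\sqcup\Gamma_2$ with both parts nonempty, $G_i=A(\Gamma_i)$, $G=G_1*G_2$, and $L,n,C$ are fixed. Write $\mathcal F=\mathcal F_\Gamma(L,n,C)$. By induction all classes $\mathcal F_{\Gamma_i}$ are empty. The class $\mathcal F$ is invariant under $f\mapsto gf\gamma$ for $g\in G$ and $\gamma\in\operatorname{Aut}(\mathcal T)$.

Every element of $G$ is a cut vertex of the Cayley graph. Given $f\in\mathcal F$, the preimage of a ball around a suitable cut vertex separates $\mathcal V$ and has polynomial growth. We show that it then contains, up to bounded distance, a geodesic line. This is no contradiction yet, since lines have linear growth. The contradiction comes from counting: the \emph{whole} line is mapped into a bounded ball, so along it we can find as many new lines as we like whose cut vertices are at a \emph{fixed} distance from the old one. Iterating produces more disjoint half-planes than $G$ has room for.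

The \emph{blocks} are the cosets $gG_1$ and $gG_2$. Each element lies in exactly two blocks, and the two ends of a Cayley edge lie in a common block. Let $T_G$ be the graph whose vertices are the elements and the blocks, with $g$ joined to $gG_1$ and $gG_2$. It is the subdivision of the Bass--Serre tree (A4), hence a tree.

\begin{lemma}[Gates]\label{lem:gate}
Let $g\in G$, $r\in\mathbb N$, let $Z$ be the union of the blocks that meet $B(g,r)$, and let $g_*\notin Z$. There is $g'\in Z$ with $d(g,g')>r$ such that every Cayley path from $g_*$ to an element of $Z$ passes through $g'$.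
\end{lemma}

\begin{proof}
A Cayley path defines a walk in $T_G$: insert between consecutive elements the block that contains both. Let $T_Z$ be the subgraph spanned by the blocks that meet $B(g,r)$ and by their elements. It is connected, because walks defined by shortest paths from $g$ to elements of $B(g,r)$ stay in $T_Z$. Let $g'$ be the point of the subtree $T_Z$ nearest to $g_*$. All neighbors of a block in $T_Z$ belong to $T_Z$, so $g'$ is an element, and the vertex before $g'$ on the geodesic from $g_*$ is a block not in $T_Z$. This block contains $g'$ and misses $B(g,r)$, so $d(g,g')>r$. Every walk from $g_*$ to $T_Z$ passes through $g'$.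
\end{proof}

The induction hypothesis enters through the next lemma: the image of a large ball cannot stay near a bounded number of blocks.

\begin{lemma}[Gaps]\label{lem:gap}
For all integers $t\ge0$, $b\ge1$ there is an integer $R_b(t)$ such that for every $f\in\mathcal F$, all blocks $\mathfrak b_1,\dots,\mathfrak b_b$ and every $p\in\mathbb H^2$, there is $q\in\mathcal V\cap B(p,R_b(t))$ with $d(f(q),\mathfrak b_i)>t$ for all $i$.
\end{lemma}

\begin{proof}
Let $b=1$ and suppose the statement fails. Then for $k\ge2$ there are $f_k\in\mathcal F$, blocks $\mathfrak b_k$ and points $p_k$ with $f_k(\mathcal V\cap B(p_k,k))\subset N_t(\mathfrak b_k)$. Using $\operatorname{Aut}(\mathcal T)$ we may assume that $p_k$ is within $2$ of a fixed vertex $o$. Then $f_k(o)$ is within $t$ of some $g_k\in\mathfrak b_k$; multiplying by $g_k^{-1}$ and passing to a subsequence, we may assume $\mathfrak b_k=G_i$ for a fixed $i$ and $f_k(o)\in B(1,t)$. By (T4), Lemma~\ref{lem:limit} applies. Conditions (i) and (ii) involve finitely many vertices at a time, so the limit $f$ lies in $\mathcal F$, and $f(\mathcal V)\subset N_t(G_i)$. Let $r\colon G\to G_i$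 be the retraction of (A1). If $d(g,h)\le t$ with $h\in G_i$, then $d(g,r(g))\le d(g,h)+d(r(h),r(g))\le2t$. So $(rf)^{-1}(B(g,D))\subset f^{-1}(B(g,D+2t))$, and $rf\in\mathcal F_{\Gamma_i}(L,n,C(\,\cdot+2t))$, which is empty.

For $b>1$ put $t'=t+L'(R_{b-1}(t)+1)$ and $R_b(t)=R_1(t')+R_{b-1}(t)$. Choose $q_1\in B(p,R_1(t'))$ with $d(f(q_1),\mathfrak b_1)>t'$, then $q\in B(q_1,R_{b-1}(t))$ that works for $\mathfrak b_2,\dots,\mathfrak b_b$. Since $d(f(q),f(q_1))\le t'-t$, it works for $\mathfrak b_1$ too.
\end{proof}

A separating set need not be connected, but in the plane its relevant part is.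

\begin{lemma}\label{lem:boundary}
Let $U\subset\mathcal V$ be connected, let $W$ be a component of $\mathcal V\setminus U$, and let $A$ be the set of vertices of $W$ adjacent to $U$. Then $A$ is connected.
\end{lemma}

\begin{proof}
Suppose $A=A_1\sqcup A_2$ with both parts nonempty and no edge between them. Let $\omega$ be the mod $2$ cochain equal to $1$ exactly on the edges joining $U$ to $A_1$. Consider a triangle with an edge from $u\in U$ to $a\in A_1$ and third vertex $u'$. If $u'\in U$, then $\omega=1$ exactly on $ua$ and $u'a$. If $u'\notin U$, then $u'\in W$ because it is adjacent to $a$, $u'\in A$ because it is adjacent to $u$, and $u'\in A_1$ because it is adjacent to $a$; so $\omega=1$ exactly on $ua$ and $uu'$. Thus $\omega$ is a cocycle. As $\mathbb H^2$ is simply connected, there is $h\colon\mathcal V\to\mathbb F_2$ with $\omega(uu')=h(u)+h(u')$ for all edges. Then $h$ is constant on $U$ and on $W$, so $\omega$ is constant on the edges from $U$ to $W$. But it is $1$ on those ending in $A_1$ and $0$ on those ending in $A_2$.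
\end{proof}

Negative curvature now turns polynomial growth into quasiconvexity: a path that avoids a large ball around a point of a geodesic needs exponentially many edges.

\begin{lemma}\label{lem:hull}
There is an integer $s\ge2$ such that for all $f\in\mathcal F$, $g'\in G$ and connected $A\subset f^{-1}(B(g',L))$, the closed convex hull of $A$ lies in $N_{s+1}(A)$.
\end{lemma}

\begin{proof}
The function $e^{-t}\sinh(t-a_0)$ is increasing and positive for $t\ge2$, so there is $C_1$ with $a_0/\sinh(t-a_0)\le C_1e^{-t}$ for $t\ge2$. Choose $s\ge2$ with $C_1C(L)\sum_{k\ge s}(k+1)^ne^{-k}<\pi$. Let $p\in[a,a']$ with $a,a'\in A$, and suppose $d(p,A)\ge s$. Take a simple edge path in $A$ from $a$ to $a'$, drawn with geodesic edges. It avoids $p$ and joins two opposite directions at $p$, so in polar coordinates about $p$ the angle varies by at least $\pi$ in total. By (H2), along an edge starting at $u$ the angle varies by at most $a_0/\sinh(d(p,u)-a_0)\le C_1e^{-d(p,u)}$. Grouping the vertices by $k\le d(p,u)<k+1$ and using (ii),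
\[
\pi\le C_1\sum_{u\in A}e^{-d(p,u)}\le C_1\sum_{k\ge s}C(L)(k+1)^ne^{-k}<\pi ,
\]
a contradiction. So segments between points of $A$ lie in $N_s(A)$. In the Klein model hyperbolic convexity is Euclidean convexity, so by Carath\'eodory's theorem every point of the convex hull lies in a triangle with vertices in $A$, possibly degenerate, and it is within $1$ of a side by (H2). The set $N_{s+1}(A)$ is closed.
\end{proof}

Finally we relate separation by a convex set to its limit set. View $\mathbb H^2\cup\partial\mathbb H^2$ as the closed disc. Let $K$ be nonempty, closed and convex, and let $\Lambda\subset\partial\mathbb H^2$ be the set of ideal accumulation points of $K$. For $h\notin K$ let $\eta(h)$ be the ideal endpoint of the ray from $\pi(h)$ through $h$.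

\begin{lemma}\label{lem:ends}
\begin{itemize}
\item[(a)] The map $\eta$ is continuous with values in $\partial\mathbb H^2\setminus\Lambda$, and the distance to $K$ increases along the ray from $h$ to $\eta(h)$.
\item[(b)] If $h,h'\notin N_2(K)$ and $\eta(h),\eta(h')$ lie in the same component of $\partial\mathbb H^2\setminus\Lambda$, then $h$ and $h'$ are joined by a curve that avoids $N_2(K)$.
\item[(c)] The line joining two distinct points of $\Lambda$ lies in $K$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $Q\supset K$ be the half-plane of (H3). The point of the ray at distance $t$ from $\pi(h)$ is at distance $t$ from $Q$, hence at distance exactly $t$ from $K$. The point $\eta(h)$ is not in the closure of $Q$, which contains $\Lambda$. Continuity holds because $\pi$ is continuous. (b) The set $N_2(K)\cup\Lambda$ is closed in the closed disc, since two sequences at bounded distance have the same ideal limits. Let $J'$ be an open arc containing $\eta(h)$ and $\eta(h')$ whose closure misses $\Lambda$. For small $\epsilon$ the set $\{\rho\xi:\xi\in J',\ 1-\epsilon<\rho<1\}$ is path connected, misses $N_2(K)$, and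 contains the tails of the rays from $h$ and $h'$; these rays avoid $N_2(K)$ by (a). (c) The line is a limit of segments between points of $K$.
\end{proof}

\subsection{Free products: finding a new half-plane}

Suppose $f\in\mathcal F$, and fix the integers
\[
D_0=L+L'(s+4),\qquad D_1=D_0+L+L'(s+7),\qquad b=2|B(1,D_1)|,
\]
\[
R_0=R_b(D_0),\qquad R_1=2R_0+1,\qquad R_2=D_0+L'(R_1+3).
\]
A pair $(S,g)$ with $S\subset\mathbb H^2$ and $g\in G$ is \emph{marked} if $f(\mathcal V_S)\subset B(g,D_0)$.

\begin{lemma}\label{lem:newline}
Let $S$ be either a point, with $H=\mathbb H^2$, or a line bounding a closed half-plane $H$. Let $(S,g)$ be marked and $p\in S$. Then there are a closed half-plane $H'\subset H$ with boundary line $S'$ and $g'\in G$ such that $(S',g')$ is marked, $d(g,g')\le R_2$, $d(p,S')\le R_1$, $H'\cap S=\emptyset$ and $d(S,S')\ge2$.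
\end{lemma}

\begin{proof}
\emph{The cut vertex.} Let $Z$ be the union of the at most $b$ blocks that meet $B(g,D_1)$; it contains $B(g,D_1)$, hence $g$ and $f(\mathcal V_S)$. Let $p'=p$ if $S$ is a point, and otherwise let $p'\in H$ be at distance $R_0+1$ from $p$ on the perpendicular to $S$ at $p$. Lemma~\ref{lem:gap} gives $q\in\mathcal V\cap B(p',R_0)$ with $d(f(q),Z)>D_0$. Then $d(p,q)\le R_1$, and $q\in H\setminus S$ in the line case. Let $g'\in Z$ be given by Lemma~\ref{lem:gate} for $g_*=f(q)$, so $d(g,g')>D_1$. A shortest path from $f(q)$ to $g$ passes through $g'$, and some vertex of $\mathcal V_S$ is within $2$ of $p$, so $d(g,g')\le d(g,f(q))\le D_0+L'(R_1+3)=R_2$.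

\emph{The separating set.} Since $d(f(q),g')>D_0\ge L$, the vertex $q$ lies in $\mathcal V\setminus f^{-1}(B(g',L))$; let $U$ be its component in this set. The images of adjacent vertices of $U$ are joined by Cayley paths of length at most $L$ starting outside $B(g',L)$, which avoid $g'$. So each element of $f(U)$ is joined to $f(q)$ by a path avoiding $g'$ and therefore is not in $Z$. Hence $U\cap\mathcal V_S=\emptyset$. Let $W$ be the component of $\mathcal V\setminus U$ that contains the connected set $\mathcal V_S$, and let $A$ be the set of vertices of $W$ adjacent to $U$. Then $A$ is connected by Lemma~\ref{lem:boundary}, and $A\subset f^{-1}(B(g',L))$ by maximality of $U$. Every edge path from $q$ to $\mathcal V_S$ meets $A$, at the vertex that follows its last vertex in $U$. Let $K$ be the closed convex hull of $A$; by Lemma~\ref{lem:hull}, $K\subset N_{s+1}(A)$. We need four properties.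
\begin{itemize}
\item[(1)] $d(q,K)>2$. For $a\in A$ we have $L'(d(q,a)+1)\ge d(f(q),f(a))>D_0-L=L'(s+4)$. As $A$ is discrete, $d(q,A)>s+3$.
\item[(2)] $d(S,K)\ge3$. Otherwise some vertex of $\mathcal V_S$ and some $a\in A$ are at distance at most $2+3+(s+1)$, and then $d(g,g')\le D_0+L'(s+7)+L=D_1$.
\item[(3)] $K\subset H$. Let $S$ be a line. An edge that meets $S$ has both ends in $\mathcal V_S$, so no edge with an end in $U$ meets $S$. As $q\in H\setminus S$, we get $U\subset H$, then $A\subset H$, then $K\subset H$.
\item[(4)] No curve from $q$ to $p$ avoids $N_2(K)$. For such a curve $S_0$, the set $\mathcal V_{S_0}$ is connected by (T3), contains $q$ and a vertex of $\mathcal V_S$, and misses $A$ by (T1). This gives an edge path from $q$ to $\mathcal V_S$ that misses $A$.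
\end{itemize}

\emph{The line.} By (1), (2), (4) and Lemma~\ref{lem:ends}(b), the points $\eta(q)$ and $\eta(p)$ lie in different components of $\partial\mathbb H^2\setminus\Lambda$, and by Lemma~\ref{lem:ends}(a) the connected set $\eta(S)$ lies in the component of $\eta(p)$. So $\Lambda$ has at least two points, and the component $I$ of $\eta(q)$ is an open arc with distinct endpoints in $\Lambda$. Let $S'$ be the line joining them, so $S'\subset K$, and let $H'$ be the closed half-plane bounded by $S'$ whose ideal boundary is the closure of $I$. For $h\notin K$ the ray from $h$ to $\eta(h)$ misses $S'$ and $\eta(h)$ is not an endpoint of $S'$, so $h\in H'$ if and only if $\eta(h)\in I$. Hence $q\in H'$ and $S\cap H'=\emptyset$. Then $[p,q]$ meets $S'$, so $d(p,S')\le R_1$. In the line case, $H'$ is connected, misses $S$ and contains $S'\subset H$, so $H'\subset H$. By (2), $d(S,S')\ge2$. Finally, a vertex of $\mathcal V_{S'}$ is within $2$ of a point of $K$, hence within $s+3$ of a vertex of $A$, so its image lies in $B(g',L+L'(s+4))=B(g',D_0)$.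
\end{proof}

When $n=0$, as for an honest coarse embedding into a free product, the set $A$ is finite by (ii), so $\Lambda=\emptyset$ and the proof above already ends in a contradiction. The counting below is needed for $n\ge1$, that is, after a factor $\mathbb Z$ has been projected away.

\subsection{Free products: counting}

Fix $o\in\mathcal V$. The set $\mathcal V_{\{o\}}$ consists of $o$ and its neighbors, so $(\{o\},f(o))$ is marked, and Lemma~\ref{lem:newline} gives a closed half-plane $H_\emptyset$ and $g_\emptyset\in G$ with $(\partial H_\emptyset,g_\emptyset)$ marked. Choose $p_\emptyset\in\partial H_\emptyset$. Let $Q=(2|V(\Gamma)|+1)^{R_2}$, so that $|B(1,kR_2)|\le Q^k$, and let $J=2Q$.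

We define triples $(H_\omega,g_\omega,p_\omega)$ for words $\omega$ in the letters $1,\dots,J$, with $(\partial H_\omega,g_\omega)$ marked and $p_\omega\in\partial H_\omega$. Given such a triple, take $J$ points $p_{\omega}^{1}=p_\omega,\ p_\omega^{2},\dots,p_\omega^{J}$ in order on $\partial H_\omega$, consecutive ones at distance $2R_1+5$. Lemma~\ref{lem:newline} at $p_\omega^{i}$ gives $H_{\omega i}\subset H_\omega$ and $g_{\omega i}$; choose $p_{\omega i}\in\partial H_{\omega i}$ within $R_1$ of $p_\omega^{i}$. By Lemma~\ref{lem:fermi}(c) with $\delta\ge2$, the projection of $H_{\omega i}$ to $\partial H_\omega$ lies in an interval of length $2a$ with $\sinh a\le1/\sinh2<\sinh1$, so of length less than $2$. It contains the projection of $p_{\omega i}$, which is within $R_1$ of $p_\omega^{i}$ by (H3). So it lies within $R_1+2$ of $p_\omega^{i}$, and the half-planes $H_{\omega1},\dots,H_{\omega J}$ are pairwise disjoint.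

Fix $k\ge1$. The $J^k$ half-planes $H_\omega$ with $|\omega|=k$ are pairwise disjoint, $g_\omega\in B(g_\emptyset,kR_2)$, and $d(p_\omega,p_\emptyset)\le k\rho$ with $\rho=J(2R_1+5)+R_1$. The ball of radius $2$ centered at distance $3$ from $p_\omega$ on the perpendicular into $H_\omega$ lies in $H_\omega$ and contains a vertex $q_\omega$. These vertices are distinct and lie in $B(p_\emptyset,k\rho+5)$. Since $q_\omega$ is within $7$ of a vertex of $\mathcal V_{\partial H_\omega}$, we have $d(f(q_\omega),g_\omega)\le D_2$ with $D_2=D_0+8L'$. By the pigeonhole principle some $g^*$ equals $g_\omega$ for at least $(J/Q)^k=2^k$ words, and (ii) gives $2^k\le C(D_2)(k\rho+5)^n$. This fails for large $k$. Hence $\mathcal F$ is empty, which completes the induction and proves Proposition~\ref{prop:empty} and Theorem~\ref{thm:p4free}. \qed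

\begin{remark}
The count works because $R_2$ does not depend on $J$. In the construction of Section~\ref{sec:map} the line $l_v$ is spread along the infinite coset $E_v$, and $d(g_v,g_{vj})=1+|j|$ grows with the position $j$ along the line.
\end{remark}

\section{Forests}\label{sec:forest}

In a chordal graph a shortest cycle has no chord, so it is a triangle. Hence a chordal graph with clique number at most $2$ is a forest. By a theorem of Kim and Koberda \cite{KK}, the group of any finite forest embeds as a subgroup in $A(P_4)$. Subgroup inclusions are coarse embeddings and compositions of coarse embeddings are coarse embeddings, so it suffices to treat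
\[
G=A(P_4)=\langle w,x,y,z\mid[w,x],[x,y],[y,z]\rangle .
\]
Here source and target both have dimension $2$. The image of the fundamental class of $\mathbb H^2$ is then a well-defined infinite $2$-cycle in the square complex of $G$, and it is the only nonzero cycle near the image. The cycle condition in this complex is rigid enough to force a flat plane into the support, which contradicts growth.

\subsection{Locally finite chains}

Let $X$ be the square complex obtained from the Cayley graph of $G$ by attaching a square along $g,gs,gst,gt$ for each $g\in G$ and each pair $\{s,t\}$ among $\{w,x\},\{x,y\},\{y,z\}$; we speak of $s$-edges and $st$-squares. This is the universal cover of the Salvetti complex of $P_4$, and it is contractible. Let $Y=\mathcal T$. Vertex sets carry the word metric and the hyperbolic metric.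

Chains have coefficients in $\mathbb F_2$. A \emph{locally finite} (lf) $k$-chain is any function from $k$-cells to $\mathbb F_2$, that is, a possibly infinite sum of cells; the boundary is defined because each cell is a face of finitely many cells. For a chain $\zeta$ let $|\zeta|$ be the set of vertices of the cells on which $\zeta=1$. We need two facts.
\begin{itemize}
\item[(C1)] \emph{Finite $2$-cycles of $X$ and of $Y$ vanish, and the lf $2$-cycles of $Y$ are $0$ and the sum $[Y]$ of all triangles.} Both complexes are contractible and have no $3$-cells. In $Y$ each edge lies in exactly two triangles, so an lf cycle takes equal values on adjacent triangles.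
\item[(C2)] \emph{For each $r$ there is $r'$ such that, in $X$ and in $Y$, every $1$-cycle and every sum of two vertices supported in a ball $B(u,r)$ about a vertex is the boundary of a chain supported in $B(u,r')$.} Each such chain bounds a finite chain by contractibility, there are finitely many of them for a given $u$, and the automorphism group is transitive on vertices.
\end{itemize}

Let $\mathcal A$ be a subcomplex of $X$ or $Y$, let $\mathcal B$ be $X$ or $Y$, and let $\phi\colon\mathcal A^{0}\to\mathcal B^{0}$ be a map of vertex sets. Call $\phi$ \emph{admissible} if adjacent vertices have images at uniformly bounded distance and preimages of balls are finite. A linear map $\Psi$ from finite chains of $\mathcal A$ to finite chains of $\mathcal B$ is \emph{controlled by $\phi$} if there is $r$ with $|\Psi\sigma|\subset N_r(\phi(|\sigma|))$ for every cell $\sigma$. Then each cell of $\mathcal B$ occurs in $\Psi\sigma$ for finitely many $\sigma$, so $\Psi$ extends to lf chains by summation, and identities between composites of such maps and $\partial$ that hold on cells hold on lf chains.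

\begin{lemma}\label{lem:chains}
Let $\phi$ be admissible.
\begin{itemize}
\item[(a)] There is a chain map $\phi_\#$ controlled by $\phi$ with $\phi_\#u=\phi(u)$ for vertices $u$.
\item[(b)] If $\Psi,\Psi'$ are chain maps controlled by $\phi$ that send vertices to vertices, then $\Psi\zeta=\Psi'\zeta$ for every lf $2$-cycle $\zeta$ of $\mathcal A$.
\end{itemize}
\end{lemma}

\begin{proof}
The sets $\phi(|\sigma|)$ have uniformly bounded diameter, so (C2) applies with uniform radii below. (a) For an edge $e$ let $\phi_\#e$ be a chain with boundary $\phi_\#\partial e$, and for a $2$-cell $\sigma$ let $\phi_\#\sigma$ be a chain with boundary the $1$-cycle $\phi_\#\partial\sigma$, both given by (C2). (b) Put $\Xi=\Psi+\Psi'$. By (C2) choose controlled $h_0$ with $\partial h_0u=\Xi u$ on vertices. For an edge $e$ the chain $\Xi e+h_0\partial e$ has boundary $\Xi\partial e+\Xi\partial e=0$, so choose controlled $h_1$ with $\partial h_1e=\Xi e+h_0\partial e$. For a $2$-cell $\sigma$ the finite $2$-chain $\Xi\sigma+h_1\partial\sigma$ has boundary $\Xi\partial\sigma+\Xi\partial\sigma+h_0\partial\partial\sigma=0$, so it vanishes by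 (C1). Hence $\Xi\zeta=h_1\partial\zeta=0$.
\end{proof}

The vanishing of $\Xi\sigma+h_1\partial\sigma$ is where dimension $2$ is used. The corresponding complex for the gem has $3$-cells, and there the two cycles would only be homologous.

\subsection{The cycle of a coarse embedding}

Let $f\colon\mathcal V\to G$ be any coarse embedding, with control functions $\rho_\pm$. It is admissible, and its fibers have bounded cardinality by (T2). Fix $f_\#$ as in Lemma~\ref{lem:chains}(a), with control constant $R_1$, and put $\zeta_f=f_\#[Y]$ and $Z=|\zeta_f|\subset N_{R_1}(f(\mathcal V))$.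

\begin{lemma}\label{lem:unique}
\begin{itemize}
\item[(a)] If $\zeta$ is an lf $2$-cycle of $X$ with $|\zeta|\subset N_R(f(\mathcal V))$ for some $R$, then $\zeta\in\{0,\zeta_f\}$.
\item[(b)] $\zeta_f\ne0$, and $f(\mathcal V)\subset N_{R_2}(Z)$ for some $R_2$.
\end{itemize}
\end{lemma}

\begin{proof}
We may assume $R\ge R_1$. Let $X_R$ be the subcomplex of all cells with vertices in $N_R(f(\mathcal V))$; it carries $\zeta$ and all chains $f_\#\tau$. For each vertex $u$ of $X_R$ choose $\gamma(u)\in\mathcal V$ with $d(u,f\gamma(u))\le R$. The map $\gamma$ is admissible. For adjacent $u,u'$ we have $\rho_-(d(\gamma u,\gamma u'))\le2R+1$, and if $\gamma(u)\in B(p,r)$ with $p\in\mathcal V$, then $d(u,f(p))\le R+\rho_+(r)$. Take $\gamma_\#$ from Lemma~\ref{lem:chains}(a), with control constant $r$.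

The chain map $f_\#\gamma_\#$ is controlled by the inclusion $X_R^0\to X^0$, with constant $R_1+\rho_+(r)+R$, and so is the inclusion of chains. Lemma~\ref{lem:chains}(b) gives $\zeta=f_\#\gamma_\#\zeta$, and $\gamma_\#\zeta\in\{0,[Y]\}$ by (C1). This proves (a). The chain map $\gamma_\#f_\#$ is controlled by the identity of $\mathcal V$: if $d(u,f(p))\le R_1$, then $\rho_-(d(\gamma u,p))\le R+R_1$. So $\gamma_\#\zeta_f=[Y]$ by Lemma~\ref{lem:chains}(b). Hence $\zeta_f\ne0$, and every $p\in\mathcal V$ lies in $|\gamma_\#\sigma|$ for a square $\sigma$ with $\zeta_f(\sigma)=1$. Then $d(p,\gamma u)\le r$ for some $u\in Z$, and $d(f(p),u)\le\rho_+(r)+R$.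
\end{proof}

A \emph{plane} is a subcomplex $\Pi\subset X$ isomorphic to the square tiling of $\mathbb R^2$ whose vertex set is isometric, under this isomorphism, to $(\mathbb Z^2,|\cdot|_1)$. The subcomplexes spanned by the cosets $g\langle x,y\rangle$ are planes by (A1); we call them \emph{flats}. In a flat with base point $g$ let $\sigma_{ij}$ be the square with vertices $gx^{i'}y^{j'}$, $i'\in\{i,i+1\}$, $j'\in\{j,j+1\}$. An \emph{$N$-box} is the set of squares $\sigma_{ij}$ with $i$ and $j$ ranging over two intervals of $N$ consecutive integers.

\begin{lemma}\label{lem:noplane}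
For every $R$, no plane has its vertices in $N_R(f(\mathcal V))$.
\end{lemma}

\begin{proof}
Otherwise the sum of the squares of the plane $\Pi$ is a nonzero lf cycle, so it equals $\zeta_f$, and $f(\mathcal V)\subset N_{R_2}(\Pi^0)$ by Lemma~\ref{lem:unique}. A ball of radius $\rho$ in $G$ contains at most $(4\rho+1)^2$ vertices of $\Pi$. By (T4), $f(\mathcal V\cap B(o,r))$ lies in a ball of radius $O(r)$, so it has $O(r^2)$ elements. As fibers are bounded, $|\mathcal V\cap B(o,r)|=O(r^2)$, contradicting (T2).
\end{proof}

\begin{lemma}\label{lem:nobox}
For every $R$ there is $N$ such that no $N$-box has its vertices in $N_R(f(\mathcal V))$.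
\end{lemma}

\begin{proof}
Otherwise there are $u_k\in G$ with $u_kx^iy^j\in N_R(f(\mathcal V))$ for $|i|,|j|\le k$. Fix $o\in\mathcal V$ and choose $\gamma_k\in\operatorname{Aut}(\mathcal T)$ with $d(u_k,f(\gamma_ko))\le R$. The maps $f_k=u_k^{-1}f\gamma_k$ have control functions $\rho_\pm$ and $f_k(o)\in B(1,R)$. By Lemma~\ref{lem:limit} a subsequence converges to a coarse embedding $f_\infty\colon\mathcal V\to G$. Let $h\in\langle x,y\rangle$. For large $k$ there is $p_k\in\mathcal V$ with $d(f_k(p_k),h)\le R$, and $\rho_-(d(p_k,o))\le2R+d(1,h)$ confines $p_k$ to a finite set, on which $f_k=f_\infty$ for large $k$ in the subsequence. So $\langle x,y\rangle\subset N_R(f_\infty(\mathcal V))$, contradicting Lemma~\ref{lem:noplane} for $f_\infty$.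
\end{proof}

\subsection{The cycle on strips and flats}

The vertex $w$ has the single neighbor $x$ in $P_4$, so the $w$-edge from $g$ to $gw$ lies in exactly two squares, spanned with $x$ and $x^{-1}$. The cycle condition says that $\zeta_f$ agrees on them. Hence $\zeta_f$ is constant on each \emph{$w$-strip}, the set of $wx$-squares containing one of the edges from $gx^i$ to $gx^iw$, $i\in\mathbb Z$. With $(z,y)$ in place of $(w,x)$, it is constant on each \emph{$z$-strip}.

Let $\Phi$ be a flat with base point $g$ and put $\epsilon(i,j)=\zeta_f(\sigma_{ij})$. The $x$-edge from $gx^iy^j$ to $gx^{i+1}y^j$ lies in four squares: $\sigma_{i,j}$, $\sigma_{i,j-1}$, and one square in each of the two $w$-strips along the line $gy^j\langle x\rangle$. Let $s_w(j)$ be the sum of the values of $\zeta_f$ on these two strips. The $y$-edge from $gx^iy^j$ to $gx^iy^{j+1}$ lies in $\sigma_{i,j}$, $\sigma_{i-1,j}$, and one square in each of the two $z$-strips along $gx^i\langle y\rangle$; let $s_z(i)$ be the corresponding sum. The cycle condition gives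
\begin{equation}\label{eq:jumps}
\epsilon(i,j)+\epsilon(i,j-1)=s_w(j),\qquad\epsilon(i,j)+\epsilon(i-1,j)=s_z(i).
\end{equation}
By the first identity $\epsilon(i,j)+\epsilon(i,0)$ does not depend on $i$. So $\epsilon(i,j)=\lambda(i)+\nu(j)$ with $\lambda(i)=\epsilon(i,0)$ and $\nu(j)=\epsilon(0,j)+\epsilon(0,0)$, and $\nu(j)+\nu(j-1)=s_w(j)$. On each flat the cycle is thus a plaid pattern. Uniqueness of $\zeta_f$ reduces it to stripes: a true plaid would let us split $\zeta_f$ along $\Phi$ into two cycles.

\begin{lemma}\label{lem:stripes}
For each flat $\Phi$, the function $\lambda$ is constant or the function $\nu$ is constant.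
\end{lemma}

\begin{proof}
Suppose neither is constant. Since $Z\subset N_{R_1}(f(\mathcal V))$, Lemma~\ref{lem:noplane} gives, for each $k$, a vertex of $\Phi$ at distance more than $2k$ from $Z$; on the $2k$-box centered there, $\epsilon=0$. On such a box $\lambda$ and $\nu$ are constant with the same value, and one value occurs for infinitely many $k$. Replacing $(\lambda,\nu)$ by $(\lambda+1,\nu+1)$ if necessary, both functions vanish on arbitrarily long intervals. If $\lambda$ were $1$ on arbitrarily long intervals, then $\epsilon=1$ on arbitrarily large boxes, contradicting Lemma~\ref{lem:nobox} with $R=R_1$. So there is $n_0$ such that every interval of $n_0$ consecutive integers contains a zero of $\lambda$.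

By (A3), $G=\langle w,x,y\rangle*_{\langle x,y\rangle}\langle x,y,z\rangle$. In the Bass--Serre tree the flat $\Phi$ is an edge, and removing it leaves two subtrees, one containing $g\langle w,x,y\rangle$ and one containing $g\langle x,y,z\rangle$. Let $X_w$ and $X_z$ be the unions of the subcomplexes spanned by the cosets in these two subtrees. Every cell of $X$ has labels among $w,x,y$ or among $x,y,z$, so $X=X_w\cup X_z$. An element $h$ lies in exactly two vertex cosets, the ends of the edge $h\langle x,y\rangle$; so $h\in X_w\cap X_z$ if and only if $h\in\Phi$, and $X_w\cap X_z=\Phi$. The $w$-strips along lines of $\Phi$ lie in $X_w$, and the $z$-strips along lines of $\Phi$ lie in $X_z$.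

Define $\zeta$ to be $\zeta_f$ on the squares of $X_w$ not in $\Phi$, to be $\nu(j)$ on $\sigma_{ij}$, and to be $0$ on the squares of $X_z$ not in $\Phi$. It is a cycle. An edge not in $\Phi$ lies in exactly one of $X_w$, $X_z$, and the squares containing it lie on the same side and not in $\Phi$, so there $\zeta$ agrees with $\zeta_f$ or with $0$. At an $x$-edge of $\Phi$ the sum is $\nu(j)+\nu(j-1)+s_w(j)=0$. At a $y$-edge of $\Phi$ it is $\nu(j)+\nu(j)=0$. The cycle $\zeta$ is nonzero because $\nu$ takes the value $1$. If $\nu(j)=1$, then for each $i$ there is $i'$ with $|i-i'|\le n_0$ and $\lambda(i')=0$, so $\epsilon(i',j)=1$; hence $|\zeta|\subset N_{n_0}(Z)$. By Lemma~\ref{lem:unique}(a), $\zeta=\zeta_f$. Then $\lambda(i)+\nu(j)=\nu(j)$ for all $i,j$, so $\lambda=0$, a contradiction.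
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:forest}]
Suppose $\mathbb H^2$ coarsely embeds into $G$ and let $f$ be the restriction to $\mathcal V$. If $\zeta_f$ vanished on all $wx$-squares and all $yz$-squares, then by \eqref{eq:jumps} it would be constant on each flat. As $\zeta_f\ne0$, it would equal $1$ on some flat, whose vertices would lie in $Z$, contradicting Lemma~\ref{lem:noplane}. By the symmetry $(w,x,y,z)\mapsto(z,y,x,w)$ we may assume that $\zeta_f=1$ on some $wx$-square.

This square lies in the subcomplex spanned by a coset of $\langle w,x,y\rangle=\langle w,y\rangle\times\langle x\rangle$, which is a product $\mathbb T\times\mathbb R$ of the Cayley tree $\mathbb T$ of the free group $\langle w,y\rangle$ with a line in the direction $x$. Let $\mathcal S$ be the set of edges $e$ of $\mathbb T$ such that $\zeta_f=1$ on all squares of $e\times\mathbb R$. It contains a $w$-edge, since $\zeta_f$ is constant on $w$-strips. We claim that every vertex $t$ of $\mathbb T$ has even degree in $\mathcal S$. Let $\Phi$ be the flat containing $\{t\}\times\mathbb R$, say as the line $gy^j\langle x\rangle$. The four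 strips $e\times\mathbb R$ with $e\ni t$ are the two $w$-strips along this line and the rows $j$ and $j-1$ of $\Phi$. If $\lambda$ is constant on $\Phi$, then $\zeta_f$ is constant on each of the four strips, and the cycle condition at an $x$-edge of the line says that an even number of them have value $1$. If $\lambda$ is not constant, then neither row has constant value, so neither $y$-edge at $t$ is in $\mathcal S$. Moreover $\nu$ is constant by Lemma~\ref{lem:stripes}, so $s_w(j)=0$, and the two $w$-edges at $t$ are both in $\mathcal S$ or both not.

A nonempty subgraph of a tree without vertices of degree $1$ contains a bi-infinite path $\ell$ without backtracking, which is a geodesic of $\mathbb T$. By (A1) and (A3), $\ell\times\mathbb R$ is a plane, and its vertices lie in $Z\subset N_{R_1}(f(\mathcal V))$. This contradicts Lemma~\ref{lem:noplane}.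
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGT}
Oussama Bensaid, Anthony Genevois, Romain Tessera,
\emph{Coarse separation and large-scale geometry of wreath products},
arXiv:2401.18025 (2024).

\bibitem{KK}
S.-h. Kim and T. Koberda,
\emph{Embedability between right-angled Artin groups},
Geom. Topol. 17 (2013).

\bibitem{Schmidt}
W. M. Schmidt,
\emph{Diophantine Approximation},
LNM 785.

\end{thebibliography}
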